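\title{Nested solutions of the edge-isoperimetric problem in products of paths and cliques}

\begin{abstract}
We prove that every Cartesian product of paths and complete graphs has nested solutions for the problem of maximizing the number of edges induced by a vertex set of given size. This confirms a conjecture posed by Bezrukov, Kuzmanovski and Lim for the graphs $P_{n_1}^{d_1}\square K_{n_2}^{d_2}$. The optimal order is explicit: it fills copies of the product of cliques lexicographically, one after another, over the vertices of the grid taken in cube order. The main tool is a transfer principle: for a graph $G$ with nested solutions, the order that fills $K$ fastest is optimal in $G\square K$ for all products $K$ of cliques if and only if it is optimal for $K=K_2$.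
\end{abstract}

\section{Introduction}

Let $G=(V,E)$ be a finite simple graph. For $A\subseteq V$ let $e(A)=e_G(A)$ be the number of edges of $G$ with both ends in $A$, and for $0\le m\le |V|$ let
\[
I_G(m)=\max\{e(A): A\subseteq V,\ |A|=m\}.
\]
A set $A$ is \emph{optimal} if $e(A)=I_G(|A|)$. In an $r$-regular graph, $2e(A)$ plus the number of edges leaving $A$ equals $r|A|$, so there the optimal sets are the sets with the smallest edge boundary. The graph $G$ has \emph{nested solutions} if there is a chain $A_1\subset A_2\subset\dots\subset A_{|V|}$ of optimal sets with $|A_i|=i$. Equivalently, the vertices can be listed as $g_0,g_1,\dots$ so that every initial segment $\{g_i:i<m\}$ is optimal; we call such a list an \emph{optimal order}. An optimal order solves the problem for all sizes at once. It need not exist: in the disjoint union of a triangle and a $4$-cycle the only optimal $3$-set is the triangle, and the only optimal $4$-set is the $4$-cycle.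

The \emph{Cartesian product} $G\square H$ has vertex set $V_G\times V_H$, and two vertices are adjacent if they agree in one coordinate and are adjacent in the other. We write $G^d$ for the product of $d$ copies of $G$, with $G^0$ a single vertex, $P_n$ for the path and $K_n$ for the complete graph on $n$ vertices. Products of paths and products of cliques favor opposite shapes. Take four vertices and $n\ge4$. In $P_n^2$ a $2\times2$ square spans $4$ edges and four consecutive points of a line span $3$; in $K_n^2$ the square still spans $4$ edges, but four points of a line span $6$. In a grid one wants to grow in all directions at the same pace, and in a product of cliques one wants to exhaust one direction before starting the next. It is natural to ask whether a mixed product still has an optimal order. The following conjecture is posed in \cite{BKL}.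

\medskip
\noindent\textbf{Conjecture.} \emph{If $d_1,d_2\ge0$ and $n_1,n_2\ge2$, then $P_{n_1}^{d_1}\square K_{n_2}^{d_2}$ has nested solutions.}
\medskip

We prove the conjecture, for arbitrary path lengths and clique sizes, by exhibiting the order. Since cliques reward concentration, the natural guess is to fill a whole copy of the clique part before moving to the next point of the grid, and to visit the points of the grid in an order that is optimal for the grid alone. We describe the two orders involved. Throughout, $[k]=\{0,1,\dots,k-1\}$, and both $P_k$ and $K_k$ have vertex set $[k]$, with $j$ adjacent to $j+1$ in $P_k$.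

\emph{The lexicographic order.} Let $2\le m_1\le\dots\le m_d$, $K=K_{m_1}\square\cdots\square K_{m_d}$ and $N=m_1\cdots m_d$. We identify the vertex $(t_1,\dots,t_d)$ of $K$ with the integer $t=\sum_j t_j\,m_{j+1}\cdots m_d\in[N]$ that has the mixed-radix digits $t_1,\dots,t_d$, the digit $t_1\in[m_1]$ being the most significant. We write $w(t)=t_1+\dots+t_d$ for the digit sum.

\emph{The cube order.} For $x\in\mathbb Z_{\ge0}^d$ let $\operatorname{code}(x)=\sum_{l=1}^d 2^{dx_l+l}$, and put $x\prec y$ if $\operatorname{code}(x)<\operatorname{code}(y)$. A \emph{box} $Q=[k_1]\times\dots\times[k_d]$ carries the induced order. The leading binary digit of the code comes from the largest coordinate, so a point with a smaller maximum comes earlier, and every cube $[s]^d$ is an initial segment of $\mathbb Z_{\ge0}^d$. In the box $[4]\times[3]$ the positions $0,\dots,11$ are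
\[
\begin{array}{c|cccc}
x_2=2&6&7&8&11\\
x_2=1&2&3&5&10\\
x_2=0&0&1&4&9\\ \hline
x_1=&0&1&2&3
\end{array}
\]
We write $\nu(x)$ for the number of nonzero coordinates of $x$.

\begin{theorem}\label{thm:main}
Let $d_1,d_2\ge0$, $k_1,\dots,k_{d_1}\ge2$ and $2\le m_1\le\dots\le m_{d_2}$. Then
\[
P_{k_1}\square\cdots\square P_{k_{d_1}}\square K_{m_1}\square\cdots\square K_{m_{d_2}}
\]
has nested solutions. Explicitly, let $g_0\prec g_1\prec\cdots$ be the elements of $Q=\prod_i[k_i]$ in cube order, let $N=\prod_j m_j$, and identify the vertices of $K_{m_1}\square\cdots\square K_{m_{d_2}}$ with $t\in[N]$ as above. Then for every $M$ the set $\{(g_i,t):iN+t<M\}$ is optimal, and its number of edges is the sum of $\nu(g_i)+w(t)$ over its elements.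
\end{theorem}

The case $k_i=n_1$, $m_j=n_2$ is the conjecture. For $P_k\square K_m$ and $M=qm+r$ with $0\le r<m$, the formula gives $I(M)=q\binom m2+\binom r2+\max(M-m,0)$.

The guess ``fill the clique part first'' depends on a property of the grid. It fails if the grid is replaced by a triangle: in $K_3\square K_2$ it produces a $3$-set with $2$ edges, while a triangle has $3$. The second theorem says that $K_2$ is the only test that has to be passed.

\begin{theorem}\label{thm:transfer}
Let $G$ be a finite graph with nested solutions, let $g_0,g_1,\dots$ be an optimal order of $G$, and let $I=I_G$. The following are equivalent.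
\begin{enumerate}
\item[(i)] For all $|V_G|\ge a\ge b\ge0$, with $S=a+b$,
\begin{equation}\tag{E}\label{eq:E}
I(a)+I(b)+b\ \le\ I(\lceil S/2\rceil)+I(\lfloor S/2\rfloor)+\lfloor S/2\rfloor .
\end{equation}
\item[(ii)] For every $K=K_{m_1}\square\cdots\square K_{m_d}$ with $d\ge0$ and $2\le m_1\le\dots\le m_d$, and for every $M$, the set $A_M=\{(g_i,t):iN+t<M\}$ is optimal in $G\square K$, where $N=|V_K|$.
\end{enumerate}
\end{theorem}

Inequality \eqref{eq:E} says that among the subsets of $G\square K_2$ whose two layers are initial segments, the most even split is best; Lemma~\ref{lem:K2} derives it from the case $K=K_2$ of (ii) alone. So the sets $A_M$ are optimal for all products of cliques if and only if they are optimal for $K_2$.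

The only result that we quote is Lindsey's theorem on products of cliques, recalled in Section~\ref{sec:cliques}. Section~\ref{sec:transfer} proves Theorem~\ref{thm:transfer}. Section~\ref{sec:boxes} proves that the cube order is optimal in boxes; this is known (Bollob\'as--Leader for equal sides, Ahlswede--Bezrukov in general), and we include a proof. Section~\ref{sec:final} verifies \eqref{eq:E} for boxes, using $K_2=P_2$, and deduces Theorem~\ref{thm:main}.

\section{Down-sets and products of cliques}\label{sec:cliques}

All edge counts below come from one observation. In a product of paths and cliques as in Theorem~\ref{thm:main}, the ends of an edge differ in exactly one coordinate, so one end is the lower and the other the upper. A vertex $(x,t)$ has one lower neighbor for each nonzero path coordinate and $t_j$ lower neighbors in the $j$th clique coordinate, hence $\nu(x)+w(t)$ in total. A \emph{down-set} is a set of vertices that contains, with each element, all elements that are coordinatewise smaller. Counting each edge at its upper end gives the following.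

\begin{lemma}\label{lem:down}
If $A$ is a down-set in a product of paths and cliques, then $e(A)=\sum_{(x,t)\in A}\bigl(\nu(x)+w(t)\bigr)$.
\end{lemma}

Fix $K=K_{m_1}\square\cdots\square K_{m_d}$ with $d\ge1$ and $2\le m_1\le\dots\le m_d$, on the vertex set $[N]$.

\begin{theorem}[Lindsey \cite{Lindsey}]\label{thm:lindsey}
For $2\le m_1\le\dots\le m_d$, every initial segment of the lexicographic order of $K_{m_1}\square\cdots\square K_{m_d}$, with the digit in $[m_1]$ most significant, is optimal.
\end{theorem}

The largest clique varies fastest; the example $K_3\square K_2$ in the introduction shows that the condition on the order of the $m_j$ cannot be dropped. Lowering a digit lowers $t$, so $[k]$ is a down-set, and Lemma~\ref{lem:down} and Theorem~\ref{thm:lindsey} give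
\begin{equation}\label{eq:phi}
I_K(k)=e_K([k])=\varphi(k),\qquad\text{where }\ \varphi(k)=\sum_{t<k}w(t)\quad(0\le k\le N).
\end{equation}
The next lemma is the counterpart of \eqref{eq:E} for $K$, with the opposite conclusion: two layers of $K$ span the most edges when all points are piled into one layer. The contrast between the two inequalities is what makes $K$ the factor to fill first.

\begin{lemma}\label{lem:super}
If $x,k\ge0$ and $x+k\le N$, then $\varphi(x+k)\ge\varphi(x)+\varphi(k)+\min(x,k)$.
\end{lemma}

\begin{proof}
The graph $K_2\square K$ has clique sizes $2\le m_1\le\dots\le m_d$, so Theorem~\ref{thm:lindsey} applies to it with the $K_2$-digit most significant. Its first $x+k\le N$ vertices lie in $\{0\}\times K$ and span $\varphi(x+k)$ edges, which is therefore the maximum for sets of size $x+k$. The set $(\{0\}\times[x])\cup(\{1\}\times[k])$ has this size and spans $\varphi(x)+\varphi(k)+\min(x,k)$ edges.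
\end{proof}

We also need a symmetry. Let $W=\sum_j(m_j-1)$. The number $N-1$ has digits $m_j-1$, so $N-1-t$ has digits $m_j-1-t_j$, and
\begin{equation}\label{eq:sym}
w(N-1-t)=W-w(t)\qquad(t\in[N]).
\end{equation}

\section{The transfer principle}\label{sec:transfer}

In this section $G$ is a graph on $n$ vertices with optimal order $g_0,\dots,g_{n-1}$, and $I=I_G$. The implication (ii)$\Rightarrow$(i) of Theorem~\ref{thm:transfer} is contained in the following lemma.

\begin{lemma}\label{lem:K2}
If the sets $A_M=\{(g_i,t):2i+t<M\}$ are optimal in $G\square K_2$ for all $M$, then \eqref{eq:E} holds.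
\end{lemma}

\begin{proof}
Let $n\ge a\ge b\ge0$. The set $\{(g_i,0):i<a\}\cup\{(g_i,1):i<b\}$ spans $I(a)+I(b)$ edges inside the two layers and $b$ edges between them. This is the left side of \eqref{eq:E}. The set $A_{a+b}$ is the set of this form with layer sizes $\lceil S/2\rceil$ and $\lfloor S/2\rfloor$, so it spans the right side of \eqref{eq:E}, and it is optimal.
\end{proof}

Now assume \eqref{eq:E}. For $d=0$ statement (ii) is the optimality of the order of $G$, so let $d\ge1$, and let $K$, $N$, $w$, $\varphi$ be as in Section~\ref{sec:cliques}.

\subsection{Profiles}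

The nested solutions of $G$ allow us to forget everything about a set except the sizes of its fibers over $K$. A \emph{profile} is a function $c:[N]\to\{0,\dots,n\}$, $t\mapsto c_t$. Its \emph{size} is $\sum_tc_t$, and its \emph{value} is
\[
F(c)=\sum_{t}I(c_t)+\sum_{tt'\in E(K)}\min(c_t,c_{t'}).
\]
For $A\subseteq V_G\times[N]$ let $A_t=\{g:(g,t)\in A\}$ and $c_t=|A_t|$. Sorting the edges of $G\square K$ by direction,
\begin{equation}\label{eq:profile}
e(A)=\sum_te_G(A_t)+\sum_{tt'\in E(K)}|A_t\cap A_{t'}|\ \le\ F(c).
\end{equation}
If every $A_t$ is an initial segment of $g_0,g_1,\dots$, then the fibers are optimal and pairwise nested, and equality holds. This is the only use of nested solutions in $G$.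

For $M=qN+r$ with $0\le r<N$, the fibers of $A_M$ are initial segments of size $q+1$ for $t<r$ and $q$ for $t\ge r$. Call this the \emph{level profile} of size $M$. By \eqref{eq:profile}, the implication (i)$\Rightarrow$(ii) follows from the next proposition.

\begin{proposition}\label{prop:level}
Assume \eqref{eq:E}. Among the profiles of size $M$, the level profile has the largest value.
\end{proposition}

We transform an arbitrary profile toward the level profile by moves that do not decrease $F$. As a measure of progress we use the \emph{energy} $\sum_tc_t^2$.

\subsection{One clique}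

For $K=K_\mu$ inequality \eqref{eq:E} can be applied to one pair of fibers at a time. For $c=(c_0,\dots,c_{\mu-1})$ let
\[
f(c)=\sum_jI(c_j)+\sum_{j<j'}\min(c_j,c_{j'})
\]
be the value of $c$ on $K_\mu$. For $0\le S\le\mu n$ write $S=q\mu+r$ with $0\le r<\mu$, and let $\beta(S)$ be the level profile: $\beta_j(S)=q+1$ for $j<r$ and $\beta_j(S)=q$ for $j\ge r$. Its entries lie in $\{0,\dots,n\}$. Passing from $S$ to $S+1$ raises $\beta_r$ by one and leaves the other entries unchanged, so each $\beta_j(S)$ is nondecreasing in $S$.

\begin{lemma}\label{lem:clique}
Assume \eqref{eq:E}, and let $c\in\{0,\dots,n\}^\mu$ have sum $S$. Then $f(c)\le f(\beta(S))$. The energy of $\beta(S)$ is at most that of $c$, and strictly smaller if two entries of $c$ differ by at least $2$.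
\end{lemma}

\begin{proof}
Suppose that the largest entry $a$ and the smallest entry $b$ of $c$ satisfy $a-b\ge2$. Replace them by $a'=\lceil(a+b)/2\rceil$ and $b'=\lfloor(a+b)/2\rfloor$. The terms of $f$ that involve only these two entries are $I(a)+I(b)+b$, and their sum does not decrease by \eqref{eq:E}. Every other entry $z$ contributes $\min(a,z)+\min(b,z)$ before the change. The increments $\min(u+1,z)-\min(u,z)$ are nonincreasing in $u$ (they are $1$ for $u<z$ and $0$ for $u\ge z$); since $b'-b=a-a'$ and $b\le a'$, the gain $\min(b',z)-\min(b,z)$ is at least the loss $\min(a,z)-\min(a',z)$. So $f$ does not decrease. The energy strictly decreases, because $a^2+b^2=\frac12\bigl((a+b)^2+(a-b)^2\bigr)$ and $a'-b'\le1<a-b$. After finitely many steps all entries differ by at most $1$ and have sum $S$, so they form a permutation of $\beta(S)$. Both $f$ and the energy are symmetric in the entries.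
\end{proof}

\subsection{Flattening and sorting}

Lemma~\ref{lem:clique} is Proposition~\ref{prop:level} for $d=1$. For $d\ge2$, leveling a single copy of $K_{m_1}$ may lose edges to the parallel copies. The remedy is to level all parallel copies at once and in the same arrangement, so that they become comparable entry by entry. Let $N'=N/m_1$ and $K'=K_{m_2}\square\cdots\square K_{m_d}$, on the vertex set $[N']$. For $u\in[N']$ the \emph{line} $L_u=\{jN'+u:j\in[m_1]\}$ is a copy of $K_{m_1}$ in the direction of the most significant digit.

\begin{lemma}[flattening]\label{lem:flat}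
Assume \eqref{eq:E}. If two values of a profile $c$ on some line differ by at least $2$, then there is a profile $c'$ of the same size with $F(c')\ge F(c)$ and smaller energy.
\end{lemma}

\begin{proof}
Let $S_u$ be the sum of $c$ on $L_u$, and put $c'_{jN'+u}=\beta_j(S_u)$ with $\mu=m_1$. The energy strictly decreases by Lemma~\ref{lem:clique}. An edge of $K$ either lies in a line or joins $jN'+u$ to $jN'+u'$ with $uu'\in E(K')$, so
\[
F(c)=\sum_uf(c|_{L_u})+\sum_{uu'\in E(K')}\ \sum_{j}\min(c_{jN'+u},c_{jN'+u'}).
\]
The first sum does not decrease, by Lemma~\ref{lem:clique}. For an edge $uu'$ of $K'$ with $S_u\le S_{u'}$, the inner sum is at most $\sum_jc_{jN'+u}=S_u$ for $c$. For $c'$ it equals $\sum_j\beta_j(S_u)=S_u$, because $\beta_j(S_u)\le\beta_j(S_{u'})$ for all $j$.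
\end{proof}

The second move puts the large fibers where Lindsey's theorem wants them.

\begin{lemma}[sorting]\label{lem:sort}
Let $c^\downarrow$ be the nonincreasing rearrangement of a profile $c$ along $t=0,1,\dots,N-1$. Then $F(c^\downarrow)\ge F(c)$. If $c$ is nonincreasing, then
\begin{equation}\label{eq:sorted}
F(c)=\sum_t\bigl(I(c_t)+w(t)c_t\bigr).
\end{equation}
\end{lemma}

\begin{proof}
The sum $\sum_tI(c_t)$ is unchanged. For $x\ge0$ let $T_x=\{t:c_t>x\}$. Since $\min(c_t,c_{t'})$ is the number of $x\ge0$ with $t,t'\in T_x$,
\[
\sum_{tt'\in E(K)}\min(c_t,c_{t'})=\sum_{x\ge0}e_K(T_x)\le\sum_{x\ge0}\varphi(|T_x|)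
\]
by \eqref{eq:phi}. Rearranging preserves the sizes $|T_x|$ and turns the sets $T_x$ into initial segments of $[N]$, for which equality holds. For \eqref{eq:sorted}, assign each edge to its larger end $t$; the minimum on the edge is $c_t$, and $t$ receives $w(t)$ edges.
\end{proof}

These two moves do not always reach the level profile.

\begin{example}\label{ex:stuck}
Let $K=K_2\square K_2$, so $w=(0,1,1,2)$ and the lines are $\{0,2\}$ and $\{1,3\}$. Let $c$ be nonincreasing with $c_0=B$ and with values on each line differing by at most $1$. Then $c_1\ge c_2\ge B-1$ and $c_3\ge c_1-1$, so $c$ is level or $c=(B,B-1,B-1,B-2)$. Neither sorting nor flattening, in either digit, changes the latter profile. Move one unit from $t=0$ to $t=3$. By \eqref{eq:sorted} the value changes by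
\[
\bigl(2I(B-1)-I(B)-I(B-2)\bigr)+\bigl(w(3)-w(0)\bigr).
\]
Inequality \eqref{eq:E} with $(a,b)=(B,B-2)$ bounds the first bracket below by $-1$, and the second is $2$. For $B=2$ and $G$ a path, $(2,1,1,0)$ is a star with three edges and $(1,1,1,1)$ is a $4$-cycle: one edge of $G$ is lost, two edges of $K$ are gained.
\end{example}

In general the two moves leave at most three consecutive values, and the same exchange removes the lowest one. Each unit moved may cost one edge in the direction of $G$. Since $w$ is not monotone in $t$, a single unit at an interior position need not recover this cost. We therefore move a block of units that reaches one end of $[N]$, for which Lemma~\ref{lem:super} gives the needed gain.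

\begin{proof}[Proof of Proposition~\ref{prop:level}]
Among the profiles of size $M$ with the largest value, take one of minimal energy and sort it. By Lemma~\ref{lem:sort} the result $c$ still has the largest value, and it has the same energy. So $c$ is nonincreasing, and by Lemma~\ref{lem:flat} its values on each line differ by at most $1$.

\emph{At most three values.} Let $B=c_0$ and $t_0=(m_1-1)N'$. The points $0$ and $t_0$ lie on $L_0$, so $c_{t_0}\ge B-1$, and $c_t\ge B-1$ for all $t\le t_0$ by monotonicity. A point $t>t_0$ has the form $t_0+u$ with $u<N'\le t_0$, where we use $m_1\ge2$. It lies on $L_u$ together with $u$, so $c_t\ge c_u-1\ge B-2$. All values lie in $\{B,B-1,B-2\}$.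

\emph{The value $B-2$ does not occur.} Suppose it does. Then $c_t=B$ exactly for $t<\tau$ and $c_t=B-2$ exactly for $t\ge\sigma$, where $1\le\tau\le\sigma<N$. Put $k=\min(\tau,N-\sigma)\ge1$. Define $c^*$ by lowering $c_t$ to $B-1$ for $\tau-k\le t<\tau$ and raising $c_t$ to $B-1$ for $\sigma\le t<\sigma+k$. This is a nonincreasing profile of size $M$, so \eqref{eq:sorted} gives
\[
F(c^*)-F(c)=k\bigl(2I(B-1)-I(B)-I(B-2)\bigr)+\Delta,\qquad
\Delta=\sum_{t=\sigma}^{\sigma+k-1}w(t)-\sum_{t=\tau-k}^{\tau-1}w(t).
\]
Inequality \eqref{eq:E} for $(a,b)=(B,B-2)$ reads $I(B)+I(B-2)+B-2\le2I(B-1)+B-1$, so the first term is at least $-k$. We show $\Delta\ge k$.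

If $k=\tau$, the lowered block is $[k]$, and $\Delta=\varphi(\sigma+k)-\varphi(\sigma)-\varphi(k)$. Since $\sigma+k\le N$ and $\sigma\ge\tau=k$, Lemma~\ref{lem:super} gives $\Delta\ge\min(\sigma,k)=k$.

If $k=N-\sigma$, the raised block is $\{N-k,\dots,N-1\}$, and we reflect by \eqref{eq:sym}. Under $t\mapsto N-1-t$ the raised block becomes $[k]$ and the lowered block becomes $\{N-\tau,\dots,N-\tau+k-1\}$. Hence
\[
\Delta=\bigl(Wk-\varphi(k)\bigr)-\bigl(Wk-\varphi(N-\tau+k)+\varphi(N-\tau)\bigr)=\varphi(N-\tau+k)-\varphi(N-\tau)-\varphi(k).
\]
Since $k\le\tau$ gives $N-\tau+k\le N$, and $N-\tau\ge N-\sigma=k$, Lemma~\ref{lem:super} gives $\Delta\ge k$.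

So $F(c^*)\ge F(c)$, while $c^*$ has smaller energy because $2(B-1)^2<B^2+(B-2)^2$. This contradicts the choice of $c$.

\emph{Conclusion.} The profile $c$ equals $B$ for $t<\tau$ and $B-1$ for $t\ge\tau$, for some $1\le\tau\le N$, so $M=(B-1)N+\tau$. If $\tau<N$ then $(q,r)=(B-1,\tau)$, and if $\tau=N$ then $(q,r)=(B,0)$. In both cases $c$ is the level profile.
\end{proof}

Together with Lemma~\ref{lem:K2}, this proves Theorem~\ref{thm:transfer}.

\begin{remark}
The final exchange uses \eqref{eq:E} only for $a-b=2$, but flattening needs more. For $G=K_3$, where $I(a)=\binom a2$, the cases $(a,b)=(2,0)$ and $(3,1)$ hold with equality ($1=1$ and $4=4$), while $(3,0)$ fails ($3>2$).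
\end{remark}

\section{The cube order is optimal in boxes}\label{sec:boxes}

We identify a box $Q=[k_1]\times\dots\times[k_d]$ with the graph $P_{k_1}\square\cdots\square P_{k_d}$. We write $\le$ for the coordinatewise order on points, $\preceq$ for the cube order, and $e_i$ for the $i$th unit vector.

\begin{proposition}\label{prop:box}
Let $d\ge1$ and $k_1,\dots,k_d\ge2$. In $P_{k_1}\square\cdots\square P_{k_d}$ every initial segment of the cube order is optimal.
\end{proposition}

\subsection{Properties of the cube order}

Order the pairs $(v,l)$ with $v\ge0$, $1\le l\le d$ lexicographically: $(v,l)<(v',l')$ if $v<v'$, or $v=v'$ and $l<l'$. The map $(v,l)\mapsto dv+l$ is injective and increasing, so the binary digits of $\operatorname{code}(x)$ correspond to the $d$ pairs $(x_l,l)$. The \emph{type} of $x$ is the largest of these pairs; it is $(s,p)$, where $s=\max_ix_i$ and $p$ is the last index with $x_p=s$.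

\begin{lemma}\label{lem:order}
\begin{enumerate}
\item[(a)] The cube order is total. For $x\ne y$ let $l$ be the index with $x_l\ne y_l$ for which the pair $(\max(x_l,y_l),l)$ is largest. Then $x\prec y$ if and only if $x_l<y_l$.
\item[(b)] If $x\le y$, then $x\preceq y$. Initial segments of a box are down-sets.
\item[(c)] If $x_i=y_i$, then deleting coordinate $i$ does not change the comparison of $x$ and $y$.
\item[(d)] Let $y\in Q$, $y\ne0$, have type $(s,p)$. Then $se_p\in Q$ and $se_p\preceq y$. Every $t$ with $se_p\preceq t\preceq y$ has $t_p=s$. Moreover $\{x\in Q:x\prec se_p\}=\{x:x\le h\}$, where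
\[
h_i=\min(k_i-1,s)\ \ (i<p),\qquad h_i=\min(k_i-1,s-1)\ \ (i\ge p).
\]
Here $h_p=s-1$, and $y_i\le h_i$ for $i\ne p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The code determines the set of pairs $(x_l,l)$ and hence $x$, so the order is total. Of two binary numbers, the larger is the one with a $1$ at the highest position where they differ. The codes of $x$ and $y$ differ at the pairs $(x_l,l)$ and $(y_l,l)$ with $x_l\ne y_l$, and the highest of these is the pair in the statement. It belongs to $y$ exactly when $x_l<y_l$.

(b) If $x\le y$ and $x\ne y$, then $x_l<y_l$ at the index $l$ in (a).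

(c) The rule in (a) ignores indices where $x$ and $y$ agree, and it uses only the relative order of the other indices.

(d) We have $se_p\le y$, which gives the first two claims by (b). The type is the leading binary digit of the code, so $x\preceq x'$ implies that the type of $x$ is at most that of $x'$. Since $s\ge1$, the point $se_p$ has type $(s,p)$, as does $y$; so $t$ has type $(s,p)$ and $t_p=s$. A point $x$ of type smaller than $(s,p)$ precedes $se_p$; one of larger type follows it; one of type $(s,p)$ satisfies $x\ge se_p$. So $x\prec se_p$ if and only if $(x_i,i)<(s,p)$ for all $i$, that is, $x_i\le s$ for $i<p$ and $x_i\le s-1$ for $i\ge p$. Inside $Q$ this is $x\le h$. Finally $s=y_p\le k_p-1$ gives $h_p=s-1$, and $(y_i,i)<(s,p)$ for $i\ne p$ gives $y_i\le h_i$.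
\end{proof}

By (d), the initial segment ending at $y$ is the full box $\{x\le h\}$ together with part of the next layer $x_p=s$. By (c), the order on each \emph{slice} $\{x\in Q:x_i=c\}$ is the cube order of the $(d-1)$-dimensional box obtained by deleting coordinate $i$, the same for all $c$. A point has \emph{full support} if all its coordinates are nonzero. Such points add the most edges to a down-set, and the exchange below needs a bound on how many can come in a row.

\begin{lemma}\label{lem:run}
If $r\ge1$ consecutive elements of a box of dimension $d\ge1$ all have full support and the last one has largest coordinate $k$, then $r\le k$.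
\end{lemma}

\begin{proof}
Induction on $d$. For $d=1$ the elements lie in $\{1,\dots,k\}$. Let $d\ge2$, and let the last element $y$ have type $(k,j)$. The point $ke_j\preceq y$ does not have full support, so it precedes the whole run, and every element $t$ of the run has $t_j=k$ by Lemma~\ref{lem:order}(d). The run consists of consecutive elements of the slice $x_j=k$. Deleting coordinate $j$ gives $r$ consecutive elements with full support in a box of dimension $d-1$, the last of which has largest coordinate $k'\le k$. By induction $r\le k'\le k$.
\end{proof}

\subsection{Dimensions one and two}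

For $d=1$, a nonempty set $A$ spans at most $|A|-1$ edges, with equality for initial segments.

Let $d=2$. Let $|A|=M\ge2$, and let coordinate $i$ take $\alpha_i\le k_i$ values on $A$, so $\alpha_1\alpha_2\ge M$. A row or column with $a\ge1$ points of $A$ carries at most $a-1$ edges. Summing over the $\alpha_2$ nonempty rows and the $\alpha_1$ nonempty columns gives $e(A)\le2M-\alpha_1-\alpha_2$, with equality for down-sets. So we must show that the initial segment $C$ of size $M$ minimizes $\alpha_1+\alpha_2$.

Let $y\neq0$ be the last element of $C$, let $(s,p)$ be its type, let $o$ be the other index, and put $\gamma=h_o+1$. By Lemma~\ref{lem:order}(b),(d), $C=\{x\le h\}\cup\{x:x_p=s,\ x_o\le y_o\}$ with $h_p=s-1$ and $y_o\le h_o$. So on $C$ coordinate $p$ takes $s+1$ values and coordinate $o$ takes $\gamma$ values, $e(C)=2M-(s+1)-\gamma$, and $M>|\{x\le h\}|=s\gamma$. Since $\gamma$ is $\min(k_o,s+1)$ or $\min(k_o,s)$, either $\gamma\in\{s,s+1\}$ or $\gamma=k_o<s$. Suppose that $e(A)>e(C)$. Then $\alpha_1+\alpha_2\le s+\gamma$. If $\gamma\in\{s,s+1\}$, then $\alpha_1\alpha_2\le\lfloor(s+\gamma)^2/4\rfloor=s\gamma$. If $\gamma=k_o<s$, then $\alpha_o\le\gamma\le(s+\gamma)/2$;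 the function $\alpha(s+\gamma-\alpha)$ increases for $\alpha\le(s+\gamma)/2$, so $\alpha_1\alpha_2\le\alpha_o(s+\gamma-\alpha_o)\le\gamma s$. In both cases $\alpha_1\alpha_2\le s\gamma<M$, a contradiction.

\subsection{Compressed sets}

Let $d\ge3$ and assume Proposition~\ref{prop:box} in dimension $d-1$. For $A\subseteq Q$ let $\mathcal C_i(A)$ be obtained by replacing, in each slice $x_i=c$, the part of $A$ by the initial segment of the slice of the same size $a_c$. The number of edges inside slices does not decrease, by induction. Between the slices $c$ and $c+1$ there are at most $\min(a_c,a_{c+1})$ edges before, and exactly that many after, since the two parts become nested initial segments of the same order. So $e(\mathcal C_i(A))\ge e(A)$. Let the \emph{weight} of a set be the sum of the positions of its elements in the cube order of $Q$. The weight of $\mathcal C_i(A)$ is smaller than that of $A$ unless $\mathcal C_i(A)=A$. A set fixed by all $\mathcal C_i$ is \emph{compressed}; this means: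
\begin{equation}\label{eq:comp}
\text{if }z\in A,\ x\prec z\text{ and }x_i=z_i\text{ for some }i,\text{ then }x\in A.
\end{equation}
A compressed set is a down-set, since one can lower one coordinate at a time. For $d=2$ every down-set is compressed, which is why that case needed its own argument. For $d\ge3$ condition \eqref{eq:comp} is much stronger, but it still does not force an initial segment.

\begin{example}\label{ex:exchange}
In $[3]^3$ let $A$ consist of all $x\le(2,2,1)$ except $(2,2,0)$ and $(2,2,1)$, together with $(0,0,2)$, $(1,0,2)$, $(0,1,2)$ and $y=(1,1,2)$; see Figure~\ref{fig:exchange}. The two missing points are the last two elements of $\{x\le(2,2,1)\}$, the four added points come next in the cube order, and they share no coordinate with the missing points. So $A$ is compressed. Replacing $y$ by the first missing point $(2,2,0)$ loses $3$ edges and gains $2$. Replacing the last two elements $(0,1,2)$ and $y$ by both missing points loses $2+3$ edges and gains $2+3$, and the result is an initial segment.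
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\foreach \z in {0,1,2}{
  \begin{scope}[shift={(4*\z,0)}]
    \draw[gray] (0,0) grid (2,2);
    \node at (1,-0.7) {$x_3=\z$};
  \end{scope}}
\foreach \z in {0,4}{
  \foreach \x/\y in {0/0,1/0,2/0,0/1,1/1,2/1,0/2,1/2}{\fill (\z+\x,\y) circle (3.5pt);}
  \draw[fill=white,thick] (\z+2,2) circle (3.5pt);}
\foreach \x/\y in {8/0,9/0,8/1,9/1}{\fill (\x,\y) circle (3.5pt);}
\draw[thick] (7.7,0.7) rectangle (9.3,1.3);
\end{tikzpicture}
\caption{A compressed set of $20$ points (black) in $[3]^3$ that is not an initial segment of the cube order, drawn in the three layers $x_3=0,1,2$ with $x_1$ horizontal. Moving the two framed points to the two open circles keeps the number of edges and gives the initial segment.}\label{fig:exchange}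
\end{figure}

The next lemma locates the gaps of a compressed set: each lies on an edge of the box $\{x\le h\}$ through the corner $h$.

\begin{lemma}\label{lem:gaps}
Let $d\ge3$, and let $A\subseteq Q$ be compressed and not an initial segment. Let $y$ be the last element of $A$, with type $(s,p)$ and $h$ as in Lemma~\ref{lem:order}(d), and let $U=\{x\in Q\setminus A:x\prec y\}\ne\emptyset$. Every $x\in U$ satisfies:
\begin{enumerate}
\item[(a)] $x\le h$;
\item[(b)] $x_i>y_i$ for all $i\ne p$;
\item[(c)] if $j\ne p$, $l\ne j$ and $x_l<h_l$, then $(x_j,j)>(h_l,l)$;
\item[(d)] the set $D(x)=\{l:x_l<h_l\}$ has at most one element.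
\end{enumerate}
\end{lemma}

\begin{proof}
Let $x\in U$. By \eqref{eq:comp}, $x_i\ne y_i$ for all $i$. Call $z$ a \emph{bridge} if $x\prec z\prec y$ and $z$ shares a coordinate with $x$ and a coordinate with $y$. There is no bridge: \eqref{eq:comp} applied to $y$ would give $z\in A$, and applied to $z$ would give $x\in A$.

(a) If $x\succeq se_p$, then $x_p=s=y_p$ by Lemma~\ref{lem:order}(d), which is excluded. So $x\prec se_p$, that is, $x\le h$.

(b) Suppose $x_i<y_i$ with $i\ne p$, and let $z$ be $y$ with coordinate $i$ lowered to $x_i$. Then $z\prec y$, and $z\ge se_p$ gives $z\succeq se_p\succ x$. The point $z$ shares coordinate $i$ with $x$ and coordinate $p$ with $y$, so it is a bridge.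

(c) Suppose $(h_l,l)>(x_j,j)$; the pairs cannot be equal, as $l\ne j$. Let $z$ agree with $x$ except that $z_j=y_j$ and $z_l=h_l$. By (b), $z_j<x_j$. The points $x$ and $z$ differ at $j$, with pair $(x_j,j)$, and at $l$, with pair $(h_l,l)$; the latter is larger and $z_l>x_l$, so $z\succ x$. Also $z\le h$, so $z\prec se_p\preceq y$. The point $z$ shares coordinate $j$ with $y$ and, because $d\ge3$, a coordinate $i\notin\{j,l\}$ with $x$. So it is a bridge.

(d) Let $l\ne l'$ be in $D(x)$. If both differ from $p$, two applications of (c) give
\[
(x_{l'},l')>(h_l,l)>(x_l,l)>(h_{l'},l')>(x_{l'},l'),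
\]
which is absurd. If $l'=p$, then (c), with $j=l$ and $p$ in the role of $l$, gives $(x_l,l)>(s-1,p)$. So $s-1\le x_l<h_l\le s$, which forces $x_l=s-1$ and $h_l=s$, and the latter requires $l<p$. But $(s-1,l)>(s-1,p)$ requires $l>p$.
\end{proof}

\subsection{The exchange}

\begin{proof}[Proof of Proposition~\ref{prop:box} for $d\ge3$]
Among the optimal sets of a given size let $A$ have minimal weight. Then $A$ is compressed. Suppose it is not an initial segment, and use the notation of Lemma~\ref{lem:gaps}. It suffices to find a set of the same size with at least $e(A)$ edges and smaller weight.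

\emph{Exchanging one point.} Let $x^0$ be the first element of $Q\setminus A$; it lies in $U$. Its lower neighbors precede it, so they lie in $A\setminus\{y\}$. The point $y$ has exactly $\nu(y)$ neighbors in $A$, since $A$ is a down-set and the upper neighbors of $y$ come after $y$. If $\nu(x^0)\ge\nu(y)$, then $(A\setminus\{y\})\cup\{x^0\}$ is the required set. So assume $\nu(x^0)<\nu(y)$. By Lemma~\ref{lem:gaps}(b), $x^0_i>0$ for $i\ne p$; hence $\nu(x^0)=d-1$, $x^0_p=0$ and $\nu(y)=d$. By Lemma~\ref{lem:gaps}(a),(b),
\begin{equation}\label{eq:yi}
1\le y_i<x^0_i\le h_i\le s\qquad(i\ne p),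
\end{equation}
so $s\ge2$. Then $x^0_p=0<s-1=h_p$, and Lemma~\ref{lem:gaps}(d) gives $D(x^0)=\{p\}$, that is, $x^0=h-(s-1)e_p$.

\emph{The gaps form one edge of the box.} Put $x^c=x^0+ce_p$ for $0\le c\le s-1$. These points are not in the down-set $A$, since $x^c\ge x^0$, and they satisfy $x^c\le h$, so they lie in $U$. We claim $U=\{x^0,\dots,x^{s-1}\}$. Any other $x\in U$ has $x_l<h_l$ for some $l\ne p$, so $D(x)=\{l\}$ and $x_p=s-1$. Then $x$ and $x^0$ differ exactly at $l$, with pair $(h_l,l)$, and at $p$, with pair $(s-1,p)$. Lemma~\ref{lem:gaps}(c) for $x^0$, with $j=l$ and the index $p\in D(x^0)$, gives $(h_l,l)=(x^0_l,l)>(s-1,p)$. So index $l$ decides, and $x_l<h_l=x^0_l$ gives $x\prec x^0$, contrary to the choice of $x^0$.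

\emph{Exchanging a block.} Filling $x^0,x^1,\dots$ gains $d-1,d,d,\dots$ edges. To break even we remove elements from the end of $A$ back to and including the first one without full support, and we need enough gaps to receive them. Let $r\ge1$ be the length of the maximal run of consecutive full-support elements of $Q$ ending at $y$. The point $se_p\preceq y$ does not have full support, so the run comes after $se_p$, and the element $y^-$ just before the run satisfies $y^-\succeq se_p$ and $\nu(y^-)\le d-1$. Let $R$ consist of the run and $y^-$. All elements of $R$ lie between $se_p$ and $y$, so they are not in $U$ by Lemma~\ref{lem:gaps}(a); they are the last $r+1$ elements of $A$. The run lies in the slice $x_p=s$. Deleting coordinate $p$ and applying Lemma~\ref{lem:run}, with $y_i\le s-1$ for $i\ne p$ by \eqref{eq:yi}, we get $r\le s-1$. So the points $x^0,\dots,x^r$ exist; let $A'=(A\setminus R)\cup\{x^0,\dots,x^r\}$.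

Removing the last elements of a down-set leaves a down-set, by Lemma~\ref{lem:order}(b). So Lemma~\ref{lem:down} gives $e(A)-e(A\setminus R)=\sum_{z\in R}\nu(z)\le rd+(d-1)$. For $0\le c\le r$ and $i\ne p$, the point $x^c-e_i$ lies in $Q$ because $x^c_i=x_i^0>0$. It is $\le h$, so it precedes $se_p$ and is not in $R$; and it is not in $U$, because its $i$th coordinate is less than $h_i$. Hence it lies in $A\setminus R$. This gives $(r+1)(d-1)$ new edges, and the path $x^0,\dots,x^r$ gives $r$ more, for a total of $rd+(d-1)$. So $e(A')\ge e(A)$. Every added point precedes $se_p$ and no removed point does, so $A'$ has smaller weight. This contradiction shows that $A$ is an initial segment.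
\end{proof}

\section{Inequality (E) for boxes and the proof of the main theorem}\label{sec:final}

By Lemma~\ref{lem:K2}, inequality \eqref{eq:E} for a box $Q$ follows from the optimality of one order on $Q\square K_2$. Since $K_2=P_2$, this graph is again a box, and if the new coordinate is placed first, the order in question is the cube order. This step uses Proposition~\ref{prop:box} with unequal sides even when all sides of $Q$ are equal.

\begin{proposition}\label{prop:E}
Let $d\ge1$ and $k_1,\dots,k_d\ge2$. Then \eqref{eq:E} holds for $G=P_{k_1}\square\cdots\square P_{k_d}$.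
\end{proposition}

\begin{proof}
Let $g_0\prec g_1\prec\cdots$ be the elements of $Q=\prod_i[k_i]$; this is an optimal order by Proposition~\ref{prop:box}. Consider the box $Q^+=[2]\times Q$ of dimension $d+1$, whose graph is $K_2\square G$, and compare $(t,x)$ and $(t',x')$ by Lemma~\ref{lem:order}(a). If $x=x'$, the first coordinate decides. If $x\ne x'$, some index $l\ge2$ contributes a pair $(v,l)$ with $v\ge1$, and this exceeds the pair $(1,1)$, the only one that the first coordinate can contribute. So the deciding index is among the coordinates of $x$, and the comparison is that of $x$ and $x'$ in $Q$. Thus $(t,g_i)$ has position $2i+t$ in $Q^+$, and the initial segments of $Q^+$ are the sets $A_M$ of Lemma~\ref{lem:K2}. They are optimal by Proposition~\ref{prop:box} applied to $Q^+$, and Lemma~\ref{lem:K2} gives \eqref{eq:E}.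
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G=P_{k_1}\square\cdots\square P_{k_{d_1}}$ and $K=K_{m_1}\square\cdots\square K_{m_{d_2}}$. If $d_1\ge1$, the cube order is an optimal order of $G$ by Proposition~\ref{prop:box}, and \eqref{eq:E} holds by Proposition~\ref{prop:E}. If $d_1=0$, then $G$ is a single vertex, $a-b\le1$ in \eqref{eq:E}, and the two sides coincide. By Theorem~\ref{thm:transfer} the sets $A_M=\{(g_i,t):iN+t<M\}$ are optimal in $G\square K$. They form a chain with $|A_M|=M$, because $(g_i,t)\mapsto iN+t$ is a bijection onto $[\,|Q|N\,]$. Lowering a path coordinate lowers $i$ by Lemma~\ref{lem:order}(b), and lowering a digit lowers $t$; in both cases $iN+t$ decreases. So $A_M$ is a down-set, and Lemma~\ref{lem:down} gives its number of edges.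
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKL}
Sergei L. Bezrukov, Nikola Kuzmanovski and Jounglag Lim,
\emph{Pull-Push Method: A new approach to Edge-Isoperimetric Problems},
arXiv:2307.05289 (2023).

\bibitem{Lindsey}
Lindsey,
\emph{Assignment of numbers to vertices},
Amer. Math. Monthly \textbf{71} (1964), 508--516.

\end{thebibliography}
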